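\title{Word length and the number of cells in finitely generated diagram groups}

\begin{abstract}
An element of a diagram group $D(\mathcal P,w)$ is a reduced planar diagram, and the number of its cells is a natural measure of its size. We prove that in every finitely generated diagram group, over an arbitrary and possibly infinite semigroup presentation, the number of cells is bi-Lipschitz equivalent to word length; this is known as Property~B. Finite generation forces all cells to belong to finitely many types. We then carry a pointer along the words of a derivation, at bounded cost per letter crossed and per cell applied, and show that the pointer travels a linear distance when the cells are applied in leftmost order. The method also gives a criterion for finite generation, an undistortion result, and the lower bound $1/2$ for the equivariant Hilbert space compression.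
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal P=\langle\Sigma\mid\mathcal R\rangle$ be a semigroup presentation: $\Sigma$ is an alphabet and $\mathcal R$ is a set of relations $u=v$ whose sides lie in the set $\Sigma^+$ of nonempty words. Neither $\Sigma$ nor $\mathcal R$ is assumed finite. We write $\Sigma^*$ for the set of all words, including the empty word $\emptyset$, and $|p|$ for the number of letters of $p\in\Sigma^*$. Fix a base word $w\in\Sigma^+$. The \emph{Squier complex} $S(\mathcal P,w)$ is the following cube complex.
\begin{itemize}
\item Its vertices are the words of $\Sigma^+$ equal to $w$ modulo $\mathcal P$.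
\item An edge $(a,u\to v,b)$, with $a,b\in\Sigma^*$, joins $aub$ to $avb$ whenever $u=v$ or $v=u$ is a relation of $\mathcal R$.
\item An $n$-cube $(a_1,u_1\to v_1,\dots,a_n,u_n\to v_n,a_{n+1})$, with $a_i\in\Sigma^*$, corresponds to applying $n$ such relations independently to the disjoint subwords $u_1,\dots,u_n$ of $a_1u_1a_2u_2\cdots a_nu_na_{n+1}$.
\end{itemize}
The \emph{diagram group} $D(\mathcal P,w)$ is the fundamental group of $S(\mathcal P,w)$ based at $w$. An edge loop at $w$ is a derivation of $w$ from itself, and the squares say that the order of two independent substitutions does not matter.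

A derivation can be drawn in the plane, with one cell for each substitution, and every element $\Delta$ of $D(\mathcal P,w)$ is represented by a unique reduced picture of this kind (Section~\ref{sec:diagrams}). Let $\#(\Delta)$ be the number of its cells; this is also the least number of edges of a loop representing $\Delta$. When $D(\mathcal P,w)$ has a finite generating set $S$, there is a second measure of size, the word length $|\Delta|_S$. The first can be read off the picture, while the second governs the coarse geometry of the group.

\begin{definition}\label{def:B}
A finitely generated diagram group $D(\mathcal P,w)$, with finite generating set $S$, satisfies \emph{Property~B} if there are constants $C_1,C_2>0$ such that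
\[
C_1\,\#(\Delta)\le|\Delta|_S\le C_2\,\#(\Delta)\qquad\text{for all }\Delta\in D(\mathcal P,w).
\]
\end{definition}

The choice of $S$ is irrelevant, since two finite generating sets give bi-Lipschitz equivalent word lengths. The function $\#$, however, depends on the pair $(\mathcal P,w)$ and not only on the abstract group. Property~B is known for the realization $D(\langle x\mid x=x^2\rangle,x)$ of Thompson's group $F$ and for the realization of $\mathbb Z\wr\mathbb Z$ considered by Arzhantseva, Guba and Sapir. The question, which we take from Genevois~\cite{Genevois}, is whether $D(\mathcal P,w)$ satisfies Property~B for every $\mathcal P$ and $w$ such that the group is finitely generated.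

\begin{theorem}\label{thm:main}
Let $\mathcal P$ be a semigroup presentation, possibly infinite, and let $w\in\Sigma^+$. If $D(\mathcal P,w)$ is finitely generated, then it satisfies Property~B.
\end{theorem}

The lower bound on $|\Delta|_S$ is immediate, because $\#$ is subadditive. The content is the upper bound: a diagram with few cells must be a short product of generators. This is easy when $S(\mathcal P,w)$ has finitely many edges. Choose for each vertex $q$ a path $B(q)$ from $q$ to $w$, trivial for $q=w$. An edge $e$ from $q$ to $q'$ gives the loop $B(q)^{-1}eB(q')$, and a loop $e_1\cdots e_n$ at $w$ is homotopic to the product of the $n$ loops of its edges. So finitely many elements generate the group, and $\Delta$ is a product of $\#(\Delta)$ of them.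

For infinite complexes there is no general reason for such a bound. Take a bouquet of circles $\sigma_0,\sigma_1,\dots$, where $\sigma_k$ has $k+1$ edges, and attach $2$-cells imposing $\sigma_k=\sigma_0^{2^k}$ for $k\ge1$. The fundamental group is infinite cyclic, and $\sigma_0^{2^k}$ has word length $2^k$ but is represented by a loop with $k+1$ edges. Squier complexes are infinite already for $F$, and the presentation $\mathcal P$ is unrestricted, so one might expect to build shortcuts of this kind into some diagram group. Theorem~\ref{thm:main} says that this is impossible.

The proof has three ingredients. First, every cell of a diagram has a \emph{type}, which records the relation applied and the semigroup elements represented by the words to its left and right. Types survive multiplication, so a finitely generated group sees finitely many (Section~\ref{sec:diagrams}). Second, the single path $B(q)$ is replaced by one path for each position of a \emph{pointer} in the word $q$. Applying a cell next to the pointer, or moving the pointer across one letter, costs a group element that depends only on a type (Section~\ref{sec:pointer}). Third, if the cells are applied in \emph{leftmost order}, the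 pointer travels a distance linear in $\#(\Delta)$ (Section~\ref{sec:leftmost}). Section~\ref{sec:F} shows the last two ingredients at work in $F$.

The resulting estimate, Theorem~\ref{thm:count}, does not assume finite generation. It gives Theorem~\ref{thm:main}, a criterion for finite generation (Theorem~\ref{thm:criterion}) and a statement about finitely generated subgroups of arbitrary diagram groups (Theorem~\ref{thm:subgroup}). Section~\ref{sec:consequences} derives consequences for distortion and Hilbert space compression.

\section{Diagrams, the order on cells, and types}\label{sec:diagrams}

\subsection*{The diagram groupoid}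
A \emph{rule} $u\to v$ is a relation of $\mathcal R$ read in one of its two directions; its inverse is $v\to u$. (If $\mathcal R$ contains a relation $u=u$, its two directions count as two different, mutually inverse rules.) All planar graphs below have edges labeled by letters of $\Sigma$ and directed from left to right, and they come with a \emph{top path} and a \emph{bottom path} from the leftmost to the rightmost vertex.

The \emph{trivial diagram} of a word $p$, also denoted $p$, is a path spelling $p$. A \emph{cell} for the rule $u\to v$ is a disk bounded by a top path spelling $u$ and a bottom path spelling $v$. The \emph{atomic diagram} of $e=(a,u\to v,b)$ is such a cell with a path spelling $a$ attached on its left and a path spelling $b$ on its right; its top path spells $aub$ and its bottom path spells $avb$. If the bottom path of $A$ and the top path of $A'$ spell the same word, the \emph{concatenation} $A\circ A'$ glues them together. A \emph{$(p,q)$-diagram} is a concatenation $e_1\circ\cdots\circ e_n$ of atomic diagrams along an edge path from $p$ to $q$ (the trivial diagram $p$ if $n=0$), up to isotopy of the plane; it is \emph{spherical} if $p=q$. Figure~\ref{fig:delta} shows an example.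 The \emph{sum} $A+B$ glues the rightmost vertex of $A$ to the leftmost vertex of $B$. Thus $e=a+(u\to v)+b$.

A \emph{dipole} is a pair of cells $(\pi_1,\pi_2)$ such that the bottom path of $\pi_1$ coincides with the top path of $\pi_2$ and $\pi_2$ is the mirror image of $\pi_1$, that is, carries the inverse rule. One \emph{removes} it by deleting both cells with their common path and identifying the top path of $\pi_1$ with the bottom path of $\pi_2$. A diagram without dipoles is \emph{reduced}.

Diagrams modulo insertion and removal of dipoles form a groupoid with object set $\Sigma^*$. A morphism $A\colon p\to q$ is the class of a $(p,q)$-diagram, composition $AA'$ is concatenation, written from left to right, the identity at $p$ is $p$, and the inverse is the mirror image. The empty word has only its identity morphism, and there is a morphism between two nonempty words exactly when they are equal modulo $\mathcal P$. The sum passes to the groupoid, is associative, and satisfies the \emph{interchange law}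
\begin{equation}\label{eq:interchange}
(A+B)(A'+B')=AA'+BB',
\end{equation}
since both sides are the same picture. Sending an edge loop to the concatenation of its atomic diagrams identifies $D(\mathcal P,w)$ with the vertex group of this groupoid at $w$. We use the following standard fact (Kilibarda; Guba and Sapir~\cite{GubaSapir}).

\begin{theorem}\label{thm:reduced}
Each morphism is represented by a unique reduced diagram, which is obtained from any representing diagram by removing dipoles in any order.
\end{theorem}

Let $\#(g)$ be the number of cells of the reduced diagram of $g$. Removing dipoles lowers the number of cells, and the mirror image of a reduced diagram is reduced, so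
\begin{equation}\label{eq:subadd}
\#(gh)\le\#(g)+\#(h),\qquad\#(g^{-1})=\#(g),
\end{equation}
and $\#(g)=0$ only for identities. A loop with $m$ edges representing $g$ is a diagram with $m$ cells, so $m\ge\#(g)$, with equality for a loop that builds the reduced diagram.

\subsection*{The order on cells}
We shall want to choose the order in which the cells of a diagram $\Delta$ are applied, so we need to know which orders are allowed. A \emph{factorization} of $\Delta$ is an expression $\Delta=e_1\circ\cdots\circ e_n$ with $e_i$ atomic. It lists the cells of $\Delta$ as $c_1,\dots,c_n$ and gives paths $\gamma_0,\dots,\gamma_n$ in $\Delta$, where $\gamma_0$ is the top path of $\Delta$ and $\gamma_i$ arises from $\gamma_{i-1}$ by replacing the top path of $c_i$ with its bottom path. Let $<$ be the transitive closure of the relation ``the bottom path of $c$ shares an edge with the top path of $c'$''. The next lemma is also standard~\cite{GubaSapir}; we include the short proof because its details are used later.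

\begin{lemma}\label{lem:order}
Let $\Delta$ be a diagram.
\begin{enumerate}
\item[(i)] Each edge lies on the top path of at most one cell and on the bottom path of at most one cell. No edge of the top path of $\Delta$ lies on the bottom path of a cell.
\item[(ii)] The relation $<$ is a partial order, and factorizations of $\Delta$ correspond bijectively to its linear extensions.
\item[(iii)] Any two factorizations are connected by \emph{exchanges}, which replace two consecutive edges $(a,u\to v,bu'd),(avb,u'\to v',d)$ by $(aub,u'\to v',d),(a,u\to v,bv'd)$, or conversely.
\item[(iv)] Let $c_1,\dots,c_i$ be an initial segment of a linear extension. The path $\gamma_i$ depends only on the set $\{c_1,\dots,c_i\}$, and a remaining cell is minimal among the remaining cells if and only if its top path is contained in $\gamma_i$.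
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a factorization. An edge of $\Delta$ either lies on $\gamma_0$ or is created at exactly one step $i$, as an edge of the bottom path of $c_i$. It stays on the paths $\gamma_k$ until a step $j$, if there is one, at which it lies on the top path of $c_j$, and it does not reappear. This proves (i), and it shows that $c_i<c_j$ implies $i<j$. So $<$ is a partial order and $c_1,\dots,c_n$ is a linear extension of it. Moreover, the edges of $\gamma_i$ are those that lie on $\gamma_0$ or on the bottom path of one of $c_1,\dots,c_i$ and on the top path of none of them. An embedded directed path is determined by its edges, so $\gamma_i$ depends only on $\{c_1,\dots,c_i\}$. The list of cells therefore determines the factorization, because $e_i$ is read off from the position of the top path of $c_i$ in $\gamma_{i-1}$.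

Suppose $c_i$ and $c_{i+1}$ are incomparable. The top path of $c_{i+1}$ is a subpath of $\gamma_i$ with no edge in the bottom path of $c_i$, and the latter is a \emph{nonempty} subpath of $\gamma_i$. Hence the former lies entirely to the right or entirely to the left of the latter, and $e_i,e_{i+1}$ have one of the two forms in (iii). By \eqref{eq:interchange} the exchange yields a factorization of the same diagram with $c_i$ and $c_{i+1}$ swapped. Now any linear extension can be turned into any other by swapping adjacent incomparable cells: the first cell of the second list is minimal, hence incomparable with all cells before it in the first list, so it can be moved to the front, and we proceed by induction. This proves (ii) and (iii).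

For (iv), let $c$ be a remaining cell. If $c$ is minimal among the remaining cells, then $c_1,\dots,c_i,c$ begins a linear extension, so its top path lies in $\gamma_i$ by (ii). If not, take a remaining $c'<c$ and a chain from $c'$ to $c$, and let $c''$ be the cell just before $c$ in the chain. Then $c''$ is remaining, since $c''\ge c'$ and $\{c_1,\dots,c_i\}$ is closed downward. By (i), an edge common to the bottom path of $c''$ and the top path of $c$ lies neither on $\gamma_0$ nor on the bottom path of any of $c_1,\dots,c_i$, so it is not on $\gamma_i$.
\end{proof}

\subsection*{Types}
The edge $e_i$ attached to a cell depends on the factorization, since an exchange alters the words on the left or right of the rule. It alters them only by applying a relation, so their values in the semigroup are invariant.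

Let $M$ be the semigroup presented by $\mathcal P$ and let $M^1=M\sqcup\{1\}$ be $M$ with a \emph{new} identity adjoined, even if $M$ already has one. Write $[p]\in M^1$ for the class of $p\in\Sigma^*$, so that $[p]=1$ if and only if $p$ is empty. The \emph{type} of an oriented edge $e=(a,u\to v,b)$ is
\[
\tau(e)=([a],\,u\to v,\,[b]).
\]
In an exchange, $[bu'd]=[bv'd]$ and $[avb]=[aub]$, so both cells keep their types. By Lemma~\ref{lem:order}(iii), the \emph{type of a cell} of a diagram, defined as $\tau(e_i)$ for the corresponding edge of any factorization, is well defined.

\begin{lemma}\label{lem:types}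
Let $g_1,\dots,g_k\in D(\mathcal P,w)$. Every cell of the reduced diagram of $g_1\cdots g_k$ has the type of a cell of the reduced diagram of some $g_j$.
\end{lemma}

\begin{proof}
Concatenating factorizations of the reduced diagrams of the $g_j$ gives a factorization of their concatenation, so the cells of the concatenation have the required types. By Theorem~\ref{thm:reduced} it suffices to show that removing a dipole $(\pi_1,\pi_2)$ does not change the types of the other cells. Every edge of the top path of $\pi_2$ lies on the bottom path of $\pi_1$, and on that of no other cell by Lemma~\ref{lem:order}(i). So every cell below $\pi_2$ is $\pi_1$ or is below $\pi_1$, and there is a linear extension that lists first the cells below $\pi_1$, then $\pi_1$ and $\pi_2$, then the rest. In the corresponding factorization, $\pi_1$ and $\pi_2$ give consecutive edges $(L,u\to v,R)$ and $(L,v\to u,R)$. Deleting these two edges yields a factorization of the diagram with the dipole removed, in which all other edges are unchanged.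
\end{proof}

\section{Thompson's group $F$ by hand}\label{sec:F}

Let $\mathcal P=\langle x\mid x=x^2\rangle$ and $w=x$. The vertices of $S(\mathcal P,x)$ are the words $x^n$, $n\ge1$, so there are infinitely many edges. But $M$ has a single element $\varepsilon$, so there are only eight types: a rule $x\to x^2$ or $x^2\to x$, together with the information whether the left and right contexts are empty. Let $\lambda\colon x^2\to x$ be the one-cell diagram. Define $\Theta_i\colon x^i\to x$ and $\Psi_j\colon x^j\to x$, which collapse a word from the left and from the right, by
\[
\Theta_1=\Psi_1=x,\qquad\Theta_{i+1}=(\Theta_i+x)\lambda,\qquad\Psi_{j+1}=(x+\Psi_j)\lambda,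
\]
and put
\[
t=\lambda^{-1}(x+\lambda)^{-1}(\lambda+x)\lambda,\qquad b=\lambda^{-1}(t+x)\lambda .
\]

\subsection*{One path per vertex is not enough}
Try the argument of the introduction with $B(x^n)=\Theta_n$. For $i\ge1$ we have $\Theta_{i+2}=(\Theta_i+x^2)(\lambda+x)\lambda$, while \eqref{eq:interchange} gives $(x^i+\lambda)\Theta_{i+1}=(x^i+\lambda)(\Theta_i+x)\lambda=(\Theta_i+x^2)(x+\lambda)\lambda$. Hence
\begin{equation}\label{eq:Fcell}
\Theta_{i+2}^{-1}\,(x^i+\lambda)\,\Theta_{i+1}=t^{-1}\qquad(i\ge1).
\end{equation}
Induction on $j$ gives $\Theta_{k+j}=(\Theta_k+x^j)\Theta_{j+1}$, so the loop of the edge $(x^i,x^2\to x,x^j)$ is $\Theta_{j+1}^{-1}(t^{-1}+x^j)\Theta_{j+1}$. This diagram has $2j+4$ cells and is reduced: all expanding cells precede all contracting cells, the first letter produced by each expanding cell but the last is expanded again, the last one produces letters $1,2$ of $x^{j+3}$, and the first contraction acts on letters $2,3$. So the loops of edges form an infinite set. The left context $x^i$ has disappeared from the answer, but the right context has not, because the left collapse must absorb it after the cell.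

\subsection*{A pointer}
The remedy is to collapse from both sides toward the place where the cell acts. For $i,j\ge1$ let
\[
B(i|j)=(\Theta_i+\Psi_j)\lambda,\qquad B(i|0)=\Theta_i,\qquad B(0|j)=\Psi_j .
\]
This is a path from $x^{i+j}$ to $x$ that depends on the position of a pointer after the $i$th letter.

\emph{Moving the pointer.} For $i,j\ge1$,
\[
B(i|j+1)=(\Theta_i+x+\Psi_j)(x+\lambda)\lambda,\qquad B(i+1|j)=(\Theta_i+x+\Psi_j)(\lambda+x)\lambda,
\]
so $B(i|j+1)^{-1}B(i+1|j)=t$. Crossing the first or last letter costs nothing: $B(0|j+1)=(x+\Psi_j)\lambda=B(1|j)$, $B(i|1)=(\Theta_i+x)\lambda=B(i+1|0)$, and $B(0|1)=x=B(1|0)$.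

\emph{Applying a cell just left of the pointer.} Let $e=(x^i,x^2\to x,x^j)$ and consider $B(i+2|j)^{-1}eB(i+1|j)$. For $i=0$ it is trivial, since $eB(1|j)$ and $B(2|j)$ both equal $(\lambda+\Psi_j)\lambda$, or $\lambda$ if $j=0$. For $i\ge1$, $j=0$ it is $t^{-1}$ by \eqref{eq:Fcell}. For $i,j\ge1$ it is $\lambda^{-1}(t^{-1}+\Psi_j^{-1}\Psi_j)\lambda=b^{-1}$ by \eqref{eq:interchange} and \eqref{eq:Fcell}. The expanding edges $e^{-1}$ give the inverses $1,t,b$. In each case the cost depends only on the type of the edge.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(6,0);
\draw (1.5,0) to[out=50,in=130] (4.5,0);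
\draw (0,0) to[out=65,in=115] (4.5,0);
\draw (0,0) to[out=80,in=100] (6,0);
\draw (0,0) to[out=-50,in=-130] (3,0);
\draw (3,0) to[out=-50,in=-130] (6,0);
\draw (0,0) to[out=-80,in=-100] (6,0);
\foreach \x in {0,1.5,3,4.5,6} \fill (\x,0) circle (1.5pt);
\node at (5.1,0.55) {$c_1$};
\node at (1.1,0.45) {$c_2$};
\node at (3,0.35) {$c_3$};
\node at (1.5,-0.35) {$c_4$};
\node at (4.5,-0.35) {$c_5$};
\node at (3,-1.15) {$c_6$};
\end{tikzpicture}
\caption{A reduced $(x,x)$-diagram over $\langle x\mid x=x^2\rangle$. Every edge is labeled $x$ and directed from left to right. Read from top to bottom, the cells $c_1,c_2,c_3$ expand $x$ to $x^4$ and the cells $c_4,c_5,c_6$ contract $x^4$ to $x$. The cells $c_4$ and $c_5$ can be applied in either order.}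
\label{fig:delta}
\end{figure}

Take the diagram $\Delta=\lambda^{-1}(\lambda^{-1}+x)(x+\lambda^{-1}+x)(\lambda+\lambda)\lambda$ of Figure~\ref{fig:delta}, apply its cells in the order $c_1,\dots,c_6$, and bring the pointer to the right end of the top path of each cell before applying it. The cost of each step is written over the arrow; the cell applied, if any, is written under it.
\begin{gather*}
|x\xrightarrow{\,1\,}x|\xrightarrow[c_1]{\,1\,}xx|\xrightarrow{\,1\,}x|x\xrightarrow[c_2]{\,1\,}xx|x\xrightarrow[c_3]{\,b\,}xxx|x\xrightarrow{\,t^{-1}\,}xx|xx\\
\xrightarrow[c_4]{\,1\,}x|xx\xrightarrow{\,t\,}xx|x\xrightarrow{\,1\,}xxx|\xrightarrow[c_5]{\,t^{-1}\,}xx|\xrightarrow[c_6]{\,1\,}x|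
\end{gather*}
The paths $B$ cancel telescopically, so $\Delta=b\,t^{-1}t\,t^{-1}=bt^{-1}$. Indeed, $b=\lambda^{-1}(\lambda^{-1}+x)(x+\lambda^{-1}+x)(\lambda+x^2)(\lambda+x)\lambda$ and $t^{-1}=\lambda^{-1}(\lambda^{-1}+x)(x+\lambda)\lambda$, and the product is $\Delta$ after two dipoles are removed.

\subsection*{The order matters}
The number of factors is the number of cells plus the distance traveled by the pointer. Consider the $k$ cells of $\lambda+\cdots+\lambda\colon x^{2k}\to x^k$. If they are applied in the order first, last, second, second to last, and so on, then on its way from the $j$th cell to the $j$th cell from the end the pointer crosses $k-2j$ untouched pairs of letters, and the total travel is quadratic in $k$. From left to right it is linear. In the computation above the pointer moved left only to re-enter the word that a cell had just produced. We shall see that this always holds when the leftmost available cell is applied first.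

\section{The pointer over an arbitrary presentation}\label{sec:pointer}

Let $\mathcal P$ and $w$ be arbitrary. In $F$ the part of the word on either side of the pointer was collapsed to $x$ or was empty. In general it is collapsed to a standard word that depends only on its class in $M^1$. The collapse proceeds one letter at a time, toward the pointer, so that moving the pointer changes only the last step.

For each $f\in M^1$ choose a word $\hat f$ with $[\hat f]=f$, taking $\widehat{[w]}=w$; necessarily $\hat 1=\emptyset$. For $f,s\in M^1$ and $x\in\Sigma$ choose morphisms
\[
\Theta_{f,x}\colon\hat fx\to\widehat{f[x]},\qquad\Psi_{x,s}\colon x\hat s\to\widehat{[x]s},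
\]
and, when $fs=[w]$, a morphism $\Omega_{f,s}\colon\hat f\hat s\to w$, with $\Omega_{1,[w]}$ and $\Omega_{[w],1}$ the identity of $w$. These exist because in each case source and target are nonempty words that are equal modulo $\mathcal P$. This is why the identity of $M^1$ must be new: there is no morphism between the empty word and a nonempty one, so empty contexts need a class of their own.

Define $\Theta_f(u)\colon\hat fu\to\widehat{f[u]}$ and $\Psi(q)\colon q\to\widehat{[q]}$ recursively by
\[
\Theta_f(\emptyset)=\hat f,\quad\Theta_f(ux)=(\Theta_f(u)+x)\,\Theta_{f[u],x},\qquad\Psi(\emptyset)=\emptyset,\quad\Psi(xq)=(x+\Psi(q))\,\Psi_{x,[q]},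
\]
and put $\Theta(p)=\Theta_1(p)\colon p\to\widehat{[p]}$. A left collapse can be interrupted at any point:
\begin{equation}\label{eq:theta}
\Theta(pu)=(\Theta(p)+u)\,\Theta_{[p]}(u).
\end{equation}
This is trivial for $u=\emptyset$, and if it holds for $u$ then \eqref{eq:interchange} gives
\[
\Theta(pux)=(\Theta(pu)+x)\Theta_{[pu],x}=(\Theta(p)+ux)(\Theta_{[p]}(u)+x)\Theta_{[p][u],x}=(\Theta(p)+ux)\Theta_{[p]}(ux).
\]
A \emph{pointed vertex} $p|q$ is a vertex $pq$ of $S(\mathcal P,w)$ with a marked splitting, where $p$ or $q$ may be empty. Its path to the base word is
\[
B(p|q)=(\Theta(p)+\Psi(q))\,\Omega_{[p],[q]}\colon\ pq\to w .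
\]
In particular $B(\emptyset|w)=\Psi(w)$ and $B(w|\emptyset)=\Theta(w)$, and both lie in $D(\mathcal P,w)$ because $\widehat{[w]}=w$.

If $pxq$ is a vertex and $x\in\Sigma$, the \emph{type} of this occurrence of the letter $x$ is the triple $([p],x,[q])$.

\begin{lemma}[moving the pointer]\label{lem:move}
Let $pxq$ be a vertex of $S(\mathcal P,w)$ with $x\in\Sigma$, and let $f=[p]$, $s=[q]$. Then $B(p|xq)^{-1}B(px|q)=t(f,x,s)$, where
\[
t(f,x,s)=\Omega_{f,[x]s}^{-1}\,(\hat f+\Psi_{x,s})^{-1}\,(\Theta_{f,x}+\hat s)\,\Omega_{f[x],s}\in D(\mathcal P,w)
\]
depends only on the type $(f,x,s)$ of the letter crossed.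
\end{lemma}

\begin{proof}
The recursive definitions and \eqref{eq:interchange} give
\begin{align*}
B(p|xq)&=(\Theta(p)+x+\Psi(q))\,(\hat f+\Psi_{x,s})\,\Omega_{f,[x]s},\\
B(px|q)&=(\Theta(p)+x+\Psi(q))\,(\Theta_{f,x}+\hat s)\,\Omega_{f[x],s},
\end{align*}
and the first factor, the only one that depends on the words $p$ and $q$, cancels.
\end{proof}

\begin{lemma}[applying a cell]\label{lem:cell}
Let $e=(L,u\to v,R)$ be an edge of $S(\mathcal P,w)$ of type $\tau=(f,u\to v,s)$, and let $h=f[u]=f[v]$. Then $B(Lu|R)^{-1}\,e\,B(Lv|R)=a(\tau)$, where
\[
a(\tau)=\Omega_{h,s}^{-1}\Bigl(\Theta_f(u)^{-1}\bigl(\hat f+(u\to v)\bigr)\Theta_f(v)+\hat s\Bigr)\Omega_{h,s}\in D(\mathcal P,w)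
\]
depends only on $\tau$.
\end{lemma}

\begin{proof}
By \eqref{eq:theta} and \eqref{eq:interchange}, $B(Lu|R)=(\Theta(L)+u+\Psi(R))(\Theta_f(u)+\hat s)\Omega_{h,s}$, and the same holds with $v$ in place of $u$. The cell commutes with the collapse of its contexts: by \eqref{eq:interchange},
\[
\bigl(L+(u\to v)+R\bigr)\bigl(\Theta(L)+v+\Psi(R)\bigr)=\bigl(\Theta(L)+u+\Psi(R)\bigr)\bigl(\hat f+(u\to v)+\hat s\bigr),
\]
both sides being $\Theta(L)+(u\to v)+\Psi(R)$. Therefore
\[
e\,B(Lv|R)=\bigl(\Theta(L)+u+\Psi(R)\bigr)\bigl(\hat f+(u\to v)+\hat s\bigr)\bigl(\Theta_f(v)+\hat s\bigr)\Omega_{h,s},
\]
and again the first factor cancels against that of $B(Lu|R)$.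
\end{proof}

\section{The leftmost order}\label{sec:leftmost}

Let $T$ be a finite set of types of edges of $S(\mathcal P,w)$. Lemma~\ref{lem:cell} attaches finitely many group elements to the cells with types in $T$. We also need the letters crossed by the pointer to have finitely many types. A letter of a derivation is either a letter of $w$ or was produced by a cell, so we let $\mathcal K_T$ consist of
\begin{itemize}
\item the triples $([p],x,[q])$ with $pxq=w$ and $x\in\Sigma$, and
\item the triples $(f[v'],x,[v'']s)$ with $(f,u\to v,s)\in T$, $v=v'xv''$ and $x\in\Sigma$.
\end{itemize}
Each triple is the type of a letter of a vertex, and $\mathcal K_T$ is finite. Hence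
\[
Y_T=\{t(\kappa):\kappa\in\mathcal K_T\}\cup\{a(\tau):\tau\in T\}\cup\{\Psi(w),\Theta(w)\}
\]
is a finite subset of $D(\mathcal P,w)$.

\begin{theorem}\label{thm:count}
Let $\mathcal P$ and $w$ be arbitrary, let $T$ be a finite set of types of edges of $S(\mathcal P,w)$, and let $K\ge1$ be an upper bound for the lengths of the words $v$ over all $(f,u\to v,s)\in T$. Every nontrivial $\Delta\in D(\mathcal P,w)$ whose reduced diagram has all its cell types in $T$ is a product of at most
\[
(2K-1)\,\#(\Delta)+|w|+2
\]
elements of $Y_T^{\pm1}$.
\end{theorem}

\begin{proof}
Let $\Delta$ also denote the reduced diagram and let $n=\#(\Delta)\ge1$.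

\emph{The order.} Suppose $c_1,\dots,c_{i-1}$ have been chosen and form an initial segment of a linear extension, with $i\le n$. Call a remaining cell \emph{available at step $i$} if its top path is contained in $\gamma_{i-1}$. By Lemma~\ref{lem:order}(iv) the available cells are the minimal remaining cells, so there is at least one, and adding any of them gives again an initial segment. Their top paths are nonempty and pairwise edge-disjoint subpaths of $\gamma_{i-1}$ by Lemma~\ref{lem:order}(i), so they are ordered from left to right. Let $c_i$ be the leftmost. We obtain a factorization $\Delta=e_1\cdots e_n$, where $e_i=(L_i,u_i\to v_i,R_i)$ goes from $w_{i-1}=L_iu_iR_i$ to $w_i=L_iv_iR_i$, the word $w_i$ is spelled by $\gamma_i$, $w_0=w_n=w$, and $\tau(e_i)\in T$.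

\emph{Every letter of every $w_i$ has its type in $\mathcal K_T$.} For $i=0$ this is the definition. Let $i\ge1$. A letter of $v_i=v'xv''$ has type $([L_i][v'],x,[v''][R_i])$, which is in $\mathcal K_T$ since $\tau(e_i)\in T$. A letter of $L_i=pxq'$ has type $([p],x,[q'v_iR_i])=([p],x,[q'u_iR_i])$, and a letter of $R_i=p'xq$ has type $([L_iv_ip'],x,[q])=([L_iu_ip'],x,[q])$. These are types of letters of $w_{i-1}$, and induction applies.

\emph{The product.} By Lemma~\ref{lem:cell}, $e_i=B(L_iu_i|R_i)\,a(\tau(e_i))\,B(L_iv_i|R_i)^{-1}$. Put
\begin{gather*}
m_0=B(\emptyset|w)^{-1}B(L_1u_1|R_1),\qquad m_n=B(L_nv_n|R_n)^{-1}B(w|\emptyset),\\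
m_i=B(L_iv_i|R_i)^{-1}B(L_{i+1}u_{i+1}|R_{i+1})\qquad(1\le i<n).
\end{gather*}
Since $B(\emptyset|w)=\Psi(w)$ and $B(w|\emptyset)=\Theta(w)$, multiplying the expressions for the $e_i$ gives
\begin{equation}\label{eq:product}
\Delta=\Psi(w)\,m_0\,a(\tau(e_1))\,m_1\,a(\tau(e_2))\cdots a(\tau(e_n))\,m_n\,\Theta(w)^{-1}.
\end{equation}
Each $m_i$ has the form $B(p|q)^{-1}B(p'|q')$ for two splittings of the same word $w_i$. Moving the pointer from the first position to the second one letter at a time, Lemma~\ref{lem:move} writes $m_i$ as a product of $\bigl||p|-|p'|\bigr|$ factors $t(\kappa)^{\pm1}$ with $\kappa\in\mathcal K_T$, with exponent $+1$ for a rightward and $-1$ for a leftward crossing. Let $r$ and $\ell$ be the total numbers of rightward and leftward crossings. Then \eqref{eq:product} has $n+2+r+\ell$ factors from $Y_T^{\pm1}$.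

\emph{Leftward travel.} The move $m_0$ starts at the left end of $w$ and $m_n$ finishes at the right end, so neither goes left. Let $1\le i<n$ and suppose $m_i$ goes left, that is, the right end of $u_{i+1}$ in $w_i=L_iv_iR_i$ is strictly left of the right end of $v_i$. We claim that this occurrence of $u_{i+1}$ contains a letter of $v_i$. Otherwise its last letter, which exists since $u_{i+1}$ is nonempty, lies in $L_i$, and so does all of $u_{i+1}$. The part of $\gamma_i$ spelling $L_i$ is also the part of $\gamma_{i-1}$ to the left of the top path of $c_i$. So $c_{i+1}$ was available at step $i$ and lay to the left of $c_i$, contrary to the choice of $c_i$. By the claim, the pointer stops to the right of the first letter of $v_i$, having crossed at most $|v_i|-1\le K-1$ letters. Thus $\ell\le(n-1)(K-1)$.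

\emph{Rightward travel.} A single rightward move can be long, so we bound the sum instead. Consider the number of letters to the right of the pointer. It is $|w|$ at the start and $0$ at the end. It does not change when a cell is applied, since the pointed vertex passes from $L_iu_i|R_i$ to $L_iv_i|R_i$. It increases by $1$ at each leftward crossing and decreases by $1$ at each rightward crossing. Hence $r=|w|+\ell$.

The number of factors is therefore
\[
n+2+|w|+2\ell\le n+2+|w|+2n(K-1)=(2K-1)n+|w|+2.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hyp}
Finiteness of $T$ enters twice: it makes $Y_T$ finite, and it provides the bound $K$ on a leftward move. That sides of relations are nonempty is used for the exchanges in Lemma~\ref{lem:order}, hence for the definition of types, and for the bound on leftward travel. Reducedness serves only to identify the number of cells with $\#(\Delta)$.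
\end{remark}

\begin{example}\label{ex:F}
For $\mathcal P=\langle x\mid x=x^2\rangle$ and $w=x$, choose $\Theta_{1,x}=\Psi_{x,1}=x$ and $\Theta_{\varepsilon,x}=\Psi_{x,\varepsilon}=\Omega_{\varepsilon,\varepsilon}=\lambda$. Then $B(x^i|x^j)$ is the path $B(i|j)$ of Section~\ref{sec:F}, and $\Psi(w)=\Theta(w)=1$. With $T$ the set of all eight types, the computations there show that $Y_T\subseteq\{1,t^{\pm1},b^{\pm1}\}$. Here $K=2$ and $|w|=1$, so $t$ and $b$ generate $F$ and $|\Delta|_{\{t,b\}}\le3\,\#(\Delta)+3$.
\end{example}

\section{Property B and finite generation}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]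
For $\Delta=1$ all terms in Definition~\ref{def:B} vanish, so we may assume that the group is nontrivial and that $\Delta\ne1$. Let $S$ be a finite generating set.

Let $A=\max_{s\in S}\#(s)$, which is positive because some $s$ is nontrivial. By \eqref{eq:subadd}, $\#(\Delta)\le A\,|\Delta|_S$, so $C_1=1/A$ works.

Let $T$ be the finite set of types of cells of the reduced diagrams of the elements of $S^{\pm1}$, and let $K$ be as in Theorem~\ref{thm:count}. By Lemma~\ref{lem:types}, all cells of all reduced $(w,w)$-diagrams have types in $T$; this is the only use of finite generation in the upper bound. By Theorem~\ref{thm:count}, and since $\#(\Delta)\ge1$, the element $\Delta$ is a product of at most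
\begin{equation}\label{eq:linear}
(2K-1)\,\#(\Delta)+|w|+2\le(2K+|w|+1)\,\#(\Delta)
\end{equation}
elements of $Y_T^{\pm1}$. With $N=\max_{y\in Y_T}|y|_S$, which is positive because $Y_T$ generates the group, $C_2=N(2K+|w|+1)$ works.
\end{proof}

Lemma~\ref{lem:types} and Theorem~\ref{thm:count} are converse to each other, and together they characterize finite generation. Let $\mathcal T(\mathcal P,w)$ be the set of types of cells that occur in reduced $(w,w)$-diagrams.

\begin{theorem}\label{thm:criterion}
For arbitrary $\mathcal P$ and $w$, the group $D(\mathcal P,w)$ is finitely generated if and only if $\mathcal T=\mathcal T(\mathcal P,w)$ is finite. In that case $Y_{\mathcal T}$ is a finite generating set, and for all $\Delta\ne1$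
\[
|\Delta|_{Y_{\mathcal T}}\le(2K-1)\,\#(\Delta)+|w|+2,
\]
where $K$ is the maximal length of a side of a relation occurring in $\mathcal T$, and $K=1$ if $\mathcal T$ is empty.
\end{theorem}

\begin{proof}
If $S$ is a finite generating set, then by Lemma~\ref{lem:types} every element of $\mathcal T$ is the type of a cell of an element of $S^{\pm1}$, so $\mathcal T$ is finite. If $\mathcal T$ is finite, Theorem~\ref{thm:count} with $T=\mathcal T$ applies to every $\Delta\neq1$.
\end{proof}

\begin{example}\label{ex:infinite}
A finite presentation can have infinitely many types. Let $\mathcal P=\langle x,a,b,c\mid x=xa,\ a=b,\ b=c,\ c=a\rangle$ and $w=x$. For $k\ge0$, expand $x\to xa\to\cdots\to xa^{k+1}$, apply $a\to b\to c\to a$ to the first $a$, and contract back to $x$. The bottom path of an expanding cell has its $x$ expanded again or its $a$ changed to $b$, so it is not the top path of a contracting cell; no two of $a\to b$, $b\to c$, $c\to a$ are inverse; and no expanding cell follows a contracting one. So the diagram is reduced, and it has a cell of type $([x],a\to b,[a^k])$. Only length-preserving relations apply to words without $x$, so the classes $[a^k]$ are distinct. By Theorem~\ref{thm:criterion},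 $D(\mathcal P,x)$ is not finitely generated.
\end{example}

For a finitely generated subgroup $H$ of an arbitrary diagram group, Lemma~\ref{lem:types} still gives finitely many types, but the elements of $Y_T$ need not lie in $H$. The estimate holds after enlarging $H$. For a finitely generated group $G$, let $|\cdot|_G$ be the word length for a fixed finite generating set.

\begin{theorem}\label{thm:subgroup}
Let $H\le D(\mathcal P,w)$ be a finitely generated subgroup, where $D(\mathcal P,w)$ need not be finitely generated. There are a finitely generated subgroup $H'$ with $H\le H'\le D(\mathcal P,w)$ and constants $c,C>0$ such that $c\,\#(h)\le|h|_{H'}\le C\,\#(h)$ for all $h\in H$.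
\end{theorem}

\begin{proof}
If $H=1$, take $H'=H$. Otherwise let $T$ be the finite set of cell types of the reduced diagrams of a finite symmetric generating set of $H$. By Lemma~\ref{lem:types} all elements of $H$ have their cell types in $T$. Let $H'=\langle Y_T\rangle$ with generating set $Y_T$. Theorem~\ref{thm:count} and \eqref{eq:linear} give $H\le H'$ and the upper bound with $C=2K+|w|+1$. By \eqref{eq:subadd} the lower bound holds with $c=1/\max_{y\in Y_T}\#(y)$, where the maximum is positive since $H'\ne1$.
\end{proof}

\section{Consequences}\label{sec:consequences}

Property~B, a priori a property of the pair $(\mathcal P,w)$, holds for every realization of a finitely generated group as a diagram group. So the coarse class of $\#$ does not depend on the realization.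

\begin{corollary}\label{cor:iso}
If $\phi\colon D(\mathcal P,w)\to D(\mathcal P',w')$ is an isomorphism of finitely generated diagram groups, then $\#$ and $\#\circ\phi$ are bi-Lipschitz equivalent.
\end{corollary}

\begin{proof}
If $S$ is a finite generating set of $D(\mathcal P,w)$, then $|\phi(g)|_{\phi(S)}=|g|_S$. By Theorem~\ref{thm:main}, both $\#$ and $\#\circ\phi$ are bi-Lipschitz equivalent to $|\cdot|_S$.
\end{proof}

A finitely generated subgroup $G$ of a finitely generated group $H$ is \emph{undistorted} if $|g|_H\ge c'\,|g|_G$ for some $c'>0$ and all $g\in G$. A presentation $\mathcal P=\langle\Sigma\mid\mathcal R\rangle$ is a \emph{subpresentation} of $\mathcal P'=\langle\Sigma'\mid\mathcal R'\rangle$ if $\Sigma\subseteq\Sigma'$ and $\mathcal R\subseteq\mathcal R'$. A diagram over $\mathcal P$ is then a diagram over $\mathcal P'$ with the same cells and the same dipoles. By Theorem~\ref{thm:reduced} this gives a homomorphism $D(\mathcal P,w)\to D(\mathcal P',w)$ that preserves $\#$ and is therefore injective.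

\begin{corollary}\label{cor:undistorted}
Let $\mathcal P$ be a subpresentation of $\mathcal P'$ and suppose that $D(\mathcal P,w)$ is finitely generated. Then $D(\mathcal P,w)$ is undistorted in every finitely generated subgroup $H$ of $D(\mathcal P',w)$ that contains it.
\end{corollary}

\begin{proof}
Let $G=D(\mathcal P,w)$; we may assume $G\ne1$. Applying \eqref{eq:subadd} to the generators of $H$ gives $c>0$ with $|g|_H\ge c\,\#(g)$ for all $g\in H$. Theorem~\ref{thm:main} for $G$ gives $\#(g)\ge C_2^{-1}|g|_G$ for $g\in G$. Take $c'=c/C_2$.
\end{proof}

The \emph{Hilbert space compression} of a finitely generated group $G$ is the supremum of the $\alpha\in[0,1]$ for which there are a map $\Phi$ from $G$ to a Hilbert space and constants $c,C>0$ with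
\[
c\,|g^{-1}h|_G^{\alpha}\le\|\Phi(g)-\Phi(h)\|\le C\,|g^{-1}h|_G\qquad(g,h\in G).
\]
The \emph{equivariant} compression is defined in the same way, with $\Phi$ required to be an orbit map of an action of $G$ by affine isometries; it is at most the compression.

\begin{corollary}\label{cor:compression}
Every finitely generated diagram group has equivariant Hilbert space compression, and hence Hilbert space compression, at least $1/2$.
\end{corollary}

\begin{proof}
Let $G=D(\mathcal P,w)$. By Farley~\cite{Farley}, $G$ acts on a CAT(0) cube complex $X$ with a vertex $x_0$ such that the combinatorial distance between $gx_0$ and $hx_0$ is $\#(g^{-1}h)$. Recall that a hyperplane of $X$ is a class of edges under the equivalence relation generated by being opposite sides of a square, that each hyperplane divides the vertices of $X$ into two sides, and that the combinatorial distance of two vertices is the number of hyperplanes separating them. Let $\mathcal H$ be the set of oriented hyperplanes, that is, hyperplanes with a chosen side. The group $G$ permutes $\mathcal H$; let $\pi(g)$ be the induced operator on functions on $\mathcal H$, which is orthogonal on $\ell^2(\mathcal H)$.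

For a vertex $y$ let $\chi_y$ be the indicator function of the set of oriented hyperplanes whose chosen side contains $y$. Then $\pi(g)\chi_y=\chi_{gy}$, and $\chi_y-\chi_z$ takes the values $\pm1$ on the two orientations of each hyperplane separating $y$ from $z$ and vanishes elsewhere. So $\Phi(g)=\chi_{gx_0}-\chi_{x_0}$ lies in $\ell^2(\mathcal H)$ and
\[
\|\Phi(g)-\Phi(h)\|=\sqrt{2\,\#(g^{-1}h)},\qquad\Phi(gh)=\pi(g)\Phi(h)+\Phi(g).
\]
The second identity says that $g\cdot\xi=\pi(g)\xi+\Phi(g)$ is an affine isometric action, and $\Phi(g)=g\cdot0$. By Theorem~\ref{thm:main}, $\|\Phi(g)-\Phi(h)\|\ge\sqrt{2/C_2}\,|g^{-1}h|_G^{1/2}$. Since $\sqrt m\le m$ for integers $m\ge0$, also $\|\Phi(g)-\Phi(h)\|\le\sqrt2\,\#(g^{-1}h)\le\sqrt2\,C_1^{-1}|g^{-1}h|_G$.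
\end{proof}

\begin{thebibliography}{9}

\bibitem{Farley}
Farley, \emph{Finiteness and CAT(0) properties of diagram groups}, Topology 42 (2003).

\bibitem{Genevois}
Anthony Genevois, \emph{Hyperplanes of Squier's cube complexes}, arXiv:1507.01667 (2015).

\bibitem{GubaSapir}
Guba and Sapir, \emph{Diagram groups}, Mem. AMS 620, 1997.

\end{thebibliography}
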